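# Products of degree-one classes on locally profinite sets: $\aleph_{n+1}$ is enough

## Two alephs per factor?

A **profinite set** is a totally disconnected compact Hausdorff space. A **locally profinite set** is a space obtained by removing one point from a profinite set. Cohomology is sheaf cohomology; unless other coefficients are written, they are the constant sheaf $\mathbf F_2$, with its cup product. The **weight** of a space is the minimal cardinality of a base for its topology.

The following theorem is known.

**Known theorem.** For $n\ge 0$ there is a locally profinite set $U$ of cardinality $\aleph_{2n+1}$ with classes $\eta_0,\dots,\eta_n\in H^1(U;\mathbf F_2)$ whose product $\eta_0\cdots\eta_n\in H^{n+1}(U;\mathbf F_2)$ is nonzero. In particular, such a $U$ has weight at most $\aleph_{2n+1}$.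

The question, from Ko Aoki, "On cohomology of locally profinite sets", arXiv:2411.05995 (2024), is whether this is optimal. For each $n\ge1$ it has two parts. (a) Is there a locally profinite set of *weight* strictly less than $\aleph_{2n+1}$ with a nonzero product of $n+1$ classes of degree one? (b) Is there one of *cardinality* strictly less than $\aleph_{2n+1}$?

The sequence $\aleph_1,\aleph_3,\aleph_5,\dots$ suggests a first guess: the theorem is optimal, and each new factor costs two alephs. We shall test it on the first two cases. For $n=0$ it will be correct: no countable $U$ has a nonzero class in $H^1$, and some $U$ with $\aleph_1$ points does. For $n=1$ the guess says that $\aleph_2$ points do not suffice. A three-line computation with polynomials over $\mathbf F_2$ will show that they do, and the guess then fails for all $n\ge 1$: each new factor costs exactly one aleph. Here is what we shall prove, in ZFC.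

**Theorem 1.** For each $n\ge 0$ there is a locally profinite set $U$ of cardinality $\aleph_{n+1}$ and $\eta\in H^1(U;\mathbf F_2)$ with $\eta^{n+1}\ne 0$.

**Theorem 2.** If a locally profinite set $U$ has weight $\le\aleph_m$, then $H^i(U;\mathcal F)=0$ for all $i>m$ and all abelian sheaves $\mathcal F$.

(For constant coefficients, Theorem 2 is essentially due to Pierce and Wiegand; we include a proof.)

**Answer.** For every $n\ge1$ the answers to (a) and (b) are both **yes**. There is a locally profinite set $U$ of cardinality and weight exactly $\aleph_{n+1}<\aleph_{2n+1}$ with $\eta_0\cdots\eta_n\ne0$, and one may take all $\eta_i$ equal. The value $\aleph_{n+1}$ is the minimum for both weight and cardinality, for every $n\ge0$. So the known theorem is optimal exactly for $n=0$.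

The same construction gives more.

**Theorem 3.**

1. Let $G$ be a finite group, $M$ an abelian group with trivial $G$-action, $m\ge0$. There is a locally profinite set $U=U_{m,G}$ of cardinality $\aleph_m$ and a natural map $\Phi:H^*(G;M)\to H^*(U;M)$, a ring homomorphism if $M$ is a commutative ring, which is injective in degrees $\le m$ and zero in degrees $>m$.
2. Let $P\in\mathbf F_2[x_1,\dots,x_r]$. The following are equivalent: (i) $P(\eta_1,\dots,\eta_r)=0$ in $H^*(U;\mathbf F_2)$ for all locally profinite $U$ of weight $\le\aleph_m$ and all $\eta_j\in H^1(U;\mathbf F_2)$; (ii) the same for all $U$ of cardinality $\le\aleph_m$; (iii) every homogeneous component of $P$ of degree $\le m$ is zero.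
3. There is a locally profinite set of cardinality $\aleph_\omega$ with classes $\eta_1,\eta_2,\ldots\in H^1(U;\mathbf F_2)$ for which $\mathbf F_2[x_1,x_2,\dots]\to H^*(U;\mathbf F_2)$, $x_j\mapsto\eta_j$, is injective. No $U$ of weight $<\aleph_\omega$ has nonzero products of $H^1$-classes of every length.

**Notation.** $\omega_m$ is the initial ordinal of cardinality $\aleph_m$; $[I]^p$ is the set of $p$-element subsets of $I$; $[I]^{<\omega}$ is the set of finite subsets of $I$.

**Weight against cardinality.** The parts (a) and (b) are separate because the product $\{0,1\}^{\kappa}$, for $\kappa$ infinite, has a base of $\kappa$ cylinder sets but $2^\kappa$ points. In the other direction, an infinite compact Hausdorff space has weight at most its cardinality. Adding back the removed point, we see that an infinite locally profinite set has weight at most its cardinality. A finite one is discrete, and its weight is its cardinality.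

**Recognizing locally profinite sets.** Let $U$ be a locally compact Hausdorff space with a base of compact open sets. If $U$ is not compact, its one-point compactification is compact Hausdorff. Distinct points $x,y\in U$ are separated by a compact open neighborhood of $x$ that misses $y$, and $x$ is separated from $\infty$ by any compact open neighborhood; these sets are clopen in the compactification. So the compactification is profinite and $U$ is locally profinite. If $U$ is compact, then it is itself profinite, and we may add an isolated point and remove it again. Conversely, a locally profinite set has a base of compact open sets: if $U=P\setminus\{\mathrm{pt}\}$ with $P$ profinite, take the clopen subsets of $P$ contained in $U$. For example, every discrete set is locally profinite, and it has no higher cohomology however large it is. Many points alone do not produce classes.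

## Computing with compact open covers

**Lemma 4.** If $K$ is profinite, then $H^i(K;\mathcal F)=0$ for all $i>0$ and all abelian sheaves $\mathcal F$.

*Proof.* The clopen sets form a base of $K$. So any open cover of $K$ is refined by a finite clopen cover $A_1,\dots,A_r$, and then by the finite clopen partition formed by the sets $A_k\setminus\bigcup_{j<k}A_j$. Now let $\mathcal A\to\mathcal B$ be a surjection of sheaves and $b\in\Gamma(K,\mathcal B)$. Locally $b$ lifts to $\mathcal A$. Choose lifts on the pieces of a finite clopen partition; the pieces are disjoint, so the lifts glue to a global lift. Thus $\Gamma(K,-)$ is exact, and its higher derived functors vanish. $\square$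

Let $U$ be locally profinite and covered by compact open sets $U_\alpha$, $\alpha\in I$. Every finite intersection is compact (a compact subset of a Hausdorff space is closed) and open, hence profinite, hence acyclic by Lemma 4. Leray's theorem (Godement, *Topologie algébrique et théorie des faisceaux*, Ch. II, §5) then says the following.

**Fact 5.** For an abelian group $M$, $H^*(U;M)$ is the cohomology of the complex
$$\check C^p=\prod_{(\alpha_0,\dots,\alpha_p)\in I^{p+1}}\mathrm{LC}(U_{\alpha_0}\cap\dots\cap U_{\alpha_p},M),\qquad(\delta u)_{\alpha_0\dots\alpha_p}=\sum_i(-1)^iu_{\alpha_0\dots\widehat{\alpha_i}\dots\alpha_p},$$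
where $\mathrm{LC}$ denotes locally constant functions. For $M$ a commutative ring the cup product is induced by
$$(f\cup g)_{\alpha_0\dots\alpha_{p+q}}=f_{\alpha_0\dots\alpha_p}\,g_{\alpha_p\dots\alpha_{p+q}}$$
(Godement, Ch. II, §6).

So everything becomes a question about families of locally constant functions. On a compact space such a function depends on finitely much data, and this is the fact we shall exploit.

## One class on $\aleph_1$ points

We test the guess for $n=0$. First, a countable $U$ has $H^1(U;\mathbf F_2)=0$. Cover $U$ by compact open sets $K_0,K_1,\dots$, one around each point. The sets $K_k\setminus\bigcup_{j<k}K_j$ are compact, open and disjoint, and they cover $U$. Cohomology of a disjoint union of open sets is the product of the cohomologies, and each factor vanishes in positive degrees by Lemma 4.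

Next, a space with $\aleph_1$ points and a nonzero class.

**Example 6.** Let $I$ be an infinite set. The space $W_I$ has a point $p_\alpha$ for each $\alpha\in I$, and two points $q^0_{\alpha\beta},q^1_{\alpha\beta}$ for each unordered pair $\{\alpha,\beta\}\in[I]^2$. The $q$'s are isolated. Put
$$U_\alpha=\{p_\alpha\}\cup\{q^{\varepsilon}_{\alpha\beta}:\beta\ne\alpha,\ \varepsilon\in\mathbf F_2\},$$
and let the basic neighborhoods of $p_\alpha$ be $U_\alpha$ minus a finite set of $q$'s.

Each $U_\alpha$ is the one-point compactification of a discrete set, hence compact, and it is open. For $\alpha\neq\beta$ we have $U_\alpha\cap U_\beta=\{q^0_{\alpha\beta},q^1_{\alpha\beta}\}$, so $p_\alpha$ and $p_\beta$ are separated by $U_\alpha\setminus\{q^0_{\alpha\beta},q^1_{\alpha\beta}\}$ and $U_\beta$. So $W_I$ is Hausdorff with a base of compact open sets, hence locally profinite, with $|W_I|=|I|$.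

Define $f_{\alpha\alpha}=0$ and $f_{\alpha\beta}(q^\varepsilon_{\alpha\beta})=\varepsilon$ for $\alpha\ne\beta$. Three distinct $U_\alpha$'s have empty intersection, so the cocycle condition only has to be checked on triples with a repetition. There it follows from $f_{\alpha\alpha}=0$ and $f_{\alpha\beta}=f_{\beta\alpha}$. Let $\eta\in H^1(W_I;\mathbf F_2)$ be the class of $f$.

*For $I=\omega_1$ the class is nonzero.* Suppose $f=\delta u$, so that $u_\alpha(q^\varepsilon_{\alpha\beta})+u_\beta(q^\varepsilon_{\alpha\beta})=\varepsilon$ for all $\alpha\ne\beta$ and $\varepsilon$. Since $u_\alpha$ is locally constant near $p_\alpha$, the set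
$$F(\alpha)=\{\beta\neq\alpha:\ u_\alpha(q^{\varepsilon}_{\alpha\beta})\ne u_\alpha(p_\alpha)\text{ for some }\varepsilon\}$$
is finite. Let $J\subset\omega_1$ be countably infinite. The set $J\cup\bigcup_{\alpha\in J}F(\alpha)$ is countable, so we may choose $\beta$ outside it. Then choose $\alpha\in J\setminus F(\beta)$. Now $\beta\notin F(\alpha)$ and $\alpha\notin F(\beta)$, so $u_\alpha(p_\alpha)+u_\beta(p_\beta)=\varepsilon$ for both $\varepsilon=0$ and $\varepsilon=1$. This is a contradiction.

*For $I=\omega$ the class is zero*, as it must be. Put $u_\alpha(q^\varepsilon_{\alpha\beta})=\varepsilon$ if $\beta<\alpha$, and let $u_\alpha$ be $0$ everywhere else. Only finitely many $\beta$ lie below $\alpha<\omega$, so $u_\alpha$ is locally constant, and $u_\alpha+u_\beta=f_{\alpha\beta}$.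

So the guess is right for $n=0$. The proof had two ingredients: a pair $\{\alpha,\beta\}$ in which neither index is seen by the function attached to the other, and a comparison of finitely many values.

## What $\aleph_1$ cannot do: the vanishing theorem

How might one get a nonzero product of two classes? Three attempts suggest themselves.

*Square $\eta$ on $W_I$ with $I$ larger.* This fails for every $I$. The Čech complex on strictly increasing tuples (for a total order on $I$) has the same cohomology as the full one, and it is zero in degree $2$ because no three of the $U_\alpha$ meet. So we need points that lie in three of the covering sets.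

*Take $W_{\omega_1}\times W_{\omega_1}$ and multiply the two pulled-back copies of $\eta$.* This space is open in a product of two profinite sets and is covered by the $\aleph_1$ compact open sets $U_\alpha\times U_\beta$. Proposition 7 below says that its $H^2$ vanishes, so the product of the two classes is zero: nonzero classes do not multiply to nonzero classes here.

*Stay with $\aleph_1$ points and look for some cleverer space.* Proposition 7 rules this out too.

**Proposition 7.** Let $U$ be an open subset of a profinite set, covered by at most $\aleph_m$ compact open sets. Then $H^i(U;\mathcal F)=0$ for all $i>m$ and all abelian sheaves $\mathcal F$.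

*Proof.* Induction on $m$.

**Step 1: the case $m=0$.** This is the argument given above for countable $U$: if $U=\bigcup_{k<\omega}K_k$, then $U$ is the disjoint union of the compact open sets $K_k\setminus\bigcup_{j<k}K_j$, and Lemma 4 applies to each.

**Step 2: reduce to $i=m+1$.** Let $m\ge1$. If $\mathcal F\hookrightarrow\mathcal I$ with $\mathcal I$ injective, then $H^{i+1}(U;\mathcal F)\cong H^i(U;\mathcal I/\mathcal F)$ for $i\ge1$. So if $H^{m+1}(U;-)$ vanishes on all abelian sheaves, all higher cohomology does too.

**Step 3: filter $U$ and restate the inductive hypothesis as lifting properties.** Write $U=\bigcup_{\alpha<\omega_m}K_\alpha$ with $K_\alpha$ compact open (repeating sets if there are fewer), and put $V_\alpha=\bigcup_{\beta<\alpha}K_\beta$. For $\alpha<\omega_m$ the set $V_\alpha$ is covered by at most $\aleph_{m-1}$ compact open sets, so by induction $H^i(V_\alpha;\mathcal F)=0$ for $i\ge m$. Take exact sequences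
$$0\to\mathcal F\to\mathcal I^0\to\dots\to\mathcal I^{m-1}\to\mathcal Z\to0,\qquad0\to\mathcal Z\to\mathcal I\to\mathcal Q\to0$$
with $\mathcal I^j$ and $\mathcal I$ injective. Recall that injective sheaves are flasque and restrict to injective sheaves on open subsets. Hence for every open $V\subset U$
$$H^1(V;\mathcal Z)=H^{m+1}(V;\mathcal F),\qquad\operatorname{coker}\bigl(\mathcal I^{m-1}(V)\to\mathcal Z(V)\bigr)=H^m(V;\mathcal F).$$
For $V=V_\alpha$ with $\alpha<\omega_m$ both groups vanish. This gives two properties.

* *Lifting:* $\mathcal I(V_\alpha)\to\mathcal Q(V_\alpha)$ is surjective, since its cokernel is $H^1(V_\alpha;\mathcal Z)=0$.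
* *Extension:* every section of $\mathcal Z$ over $V_\alpha$ extends to $U$. Indeed, it lifts to $\mathcal I^{m-1}(V_\alpha)$, the lift extends to $U$ because $\mathcal I^{m-1}$ is flasque, and the extension maps to $\mathcal Z(U)$.

**Step 4: climb the filtration.** The purpose is to show that $\mathcal I(U)\to\mathcal Q(U)$ is surjective. Let $q\in\mathcal Q(U)$. By transfinite recursion on $\alpha<\omega_m$ we construct $s_\alpha\in\mathcal I(V_\alpha)$ lifting $q|_{V_\alpha}$, each restricting to the earlier ones. Start with $V_0=\emptyset$ and $s_0=0$. At a limit $\lambda$ we have $V_\lambda=\bigcup_{\alpha<\lambda}V_\alpha$, and we glue the compatible $s_\alpha$. At a successor, lifting gives some $s'\in\mathcal I(V_{\alpha+1})$ over $q|_{V_{\alpha+1}}$. The difference $s_\alpha-s'|_{V_\alpha}$ maps to $0$ in $\mathcal Q$, so it lies in $\mathcal Z(V_\alpha)$. By extension it is the restriction of some $z\in\mathcal Z(V_{\alpha+1})$. Put $s_{\alpha+1}=s'+z$; it lifts $q|_{V_{\alpha+1}}$ and restricts to $s_\alpha$. Finally $U=\bigcup_{\alpha<\omega_m}V_\alpha$, so all the $s_\alpha$ glue to a lift of $q$ over $U$.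

Since $H^1(U;\mathcal I)=0$, surjectivity means $H^1(U;\mathcal Z)=0$, that is, $H^{m+1}(U;\mathcal F)=0$. $\square$

**Proof of Theorem 2.** If $U$ has a base $\mathcal B$ with $|\mathcal B|\le\aleph_m$, then every open cover has a subcover of size at most $\aleph_m$: for each $B\in\mathcal B$ contained in some member of the cover, choose one such member. Apply this to the cover of $U$ by all its compact open subsets, and then apply Proposition 7. $\square$

**Corollary 8.** If $\eta_0\cdots\eta_n\neq0$ in $H^{n+1}(U;\mathbf F_2)$ for a locally profinite set $U$, then $U$ has weight at least $\aleph_{n+1}$ and cardinality at least $\aleph_{n+1}$.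

*Proof.* If the weight were less than $\aleph_{n+1}$, it would be at most $\aleph_n$, and $H^{n+1}(U;\mathbf F_2)=0$ by Theorem 2. Moreover $U$ is infinite, since a finite $U$ is discrete and has no higher cohomology. So $|U|$ is at least the weight, hence at least $\aleph_{n+1}$. $\square$

For $n=1$ the lower bound is $\aleph_2$ and the guess is $\aleph_3$. The case to decide is whether $\aleph_2$ points can carry a nonzero product of two classes.

## Free sets of indices

In Example 6 the contradiction came from a pair of indices free of each other. For a product of two classes, the cochain $u$ to be excluded has components $u_{\alpha\beta}$ indexed by pairs, each depending on finitely many further indices. We therefore want a triple in which the third index is not seen by the function of the other two, for each of the three choices.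

On $\omega_1$ this can fail. For each $\gamma<\omega_1$ fix an injection $e_\gamma:\gamma\to\omega$, and for $\beta<\gamma$ put
$$F(\{\beta,\gamma\})=\{\alpha<\gamma:\ e_\gamma(\alpha)\le e_\gamma(\beta)\},$$
a finite set. Given $\alpha<\beta<\gamma$, either $e_\gamma(\alpha)<e_\gamma(\beta)$ and then $\alpha\in F(\{\beta,\gamma\})$, or $e_\gamma(\beta)<e_\gamma(\alpha)$ and then $\beta\in F(\{\alpha,\gamma\})$. So there is no free triple. This is where the argument of Example 6 stops on $\omega_1$, in agreement with Corollary 8. On $\omega_2$ free triples always exist, and in general one more aleph buys one more index.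

**Lemma 9 (Kuratowski's free set theorem).** Let $p\ge0$, $|I|\ge\aleph_p$ and $F:[I]^p\to[I]^{<\omega}$. Then there is $S\in[I]^{p+1}$ such that $a\notin F(S\setminus\{a\})$ for every $a\in S$.

*Proof.* Induction on $p$. For $p=0$, choose $a\in I\setminus F(\emptyset)$ and put $S=\{a\}$.

Let $p\ge1$. Choose $J\subset I$ with $|J|=\aleph_{p-1}$. There are $\aleph_{p-1}$ sets $s\in[J]^p$ and each $F(s)$ is finite, so $J\cup\bigcup_{s\in[J]^p}F(s)$ has cardinality $\aleph_{p-1}$. Choose $a\in I$ outside it. Apply the induction hypothesis to
$$F':[J]^{p-1}\to[J]^{<\omega},\qquad F'(t)=F(t\cup\{a\})\cap J.$$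
This gives $S'\in[J]^p$ with $b\notin F'(S'\setminus\{b\})$ for all $b\in S'$. Put $S=S'\cup\{a\}$. For $b\in S'$ we have $(S'\setminus\{b\})\cup\{a\}=S\setminus\{b\}$, so $b\notin F(S\setminus\{b\})\cap J$; since $b\in J$, it follows that $b\notin F(S\setminus\{b\})$. And $a\notin F(S')=F(S\setminus\{a\})$ by the choice of $a$. $\square$

## The space $U_{m,G}$: partial labelings of $\omega_m$ by a group

We now need a space on which $m+1$ covering sets can meet, whose locally constant functions depend on finitely many indices, and which has only $\aleph_m$ points. We build it for a finite group $G$; Theorem 1 uses $G=\mathbf F_2$.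

Let $I=\omega_m$ and $T=\{*\}\sqcup G$, a finite discrete set. Let $G$ act on $T$ by left translation on $G$ and trivially on $*$, and diagonally on $T^I$. For $x\in T^I$ let $\operatorname{supp}x=\{\alpha:x_\alpha\ne*\}$. Put
$$X=\{x\in T^I:\ |\operatorname{supp}x|\le m+1\},\qquad E=X\setminus\{\underline *\},\qquad U=U_{m,G}=E/G,$$
where $\underline *$ is the constant point. Think of $x$ as a labeling of at most $m+1$ indices by elements of $G$; in $U$ the labels are remembered only up to a common left translation.

**Lemma 10.** $U$ is a locally profinite set of cardinality $\aleph_m$. For $\alpha\in I$ put $E_\alpha=\{x\in X:x_\alpha\in G\}$ and $U_\alpha=E_\alpha/G$. The $U_\alpha$ are compact open and cover $U$.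

*Proof.* *$X$ is profinite.* It is closed in $T^I$: if $|\operatorname{supp}x|\ge m+2$, fixing $m+2$ of the non-$*$ coordinates of $x$ gives an open neighborhood of $x$ disjoint from $X$.

*$X/G$ is profinite.* It is compact. If $Gx\ne Gy$, these are disjoint finite sets, so there is a clopen $W\supset Gx$ with $W\cap Gy=\emptyset$. Then $\bigcap_{g\in G}gW$ is clopen and $G$-invariant, contains $Gx$ and misses $Gy$. So points of $X/G$ are separated by clopen sets. Removing the point $[\underline *]$ leaves $U$, which is therefore locally profinite.

*Cardinality.* There are exactly $\aleph_m$ points $x\in T^I$ with $1\le|\operatorname{supp}x|\le m+1$: there are $\aleph_m$ possible supports and finitely many labelings of each. The orbits are finite.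

*The cover.* $E_\alpha$ is clopen in $X$, $G$-invariant, and misses $\underline *$. So $U_\alpha$ is compact and open in $U$. Every $x\in E$ has a coordinate in $G$, so the $U_\alpha$ cover $U$. $\square$

For a finite nonempty $s\subset I$ put $E_s=\bigcap_{\alpha\in s}E_\alpha$ and $U_s=E_s/G$. By invariance, $U_s=\bigcap_{\alpha\in s}U_\alpha$.

For $m=1$ and $G=\mathbf F_2$ this is Example 6 with $I=\omega_1$: the point $p_\alpha$ is the orbit of labelings with support $\{\alpha\}$, and $q^\varepsilon_{\alpha\beta}$ is the orbit of labelings of $\{\alpha,\beta\}$ with label sum $\varepsilon$. Here $U_\alpha\cap U_\beta$ is open with two points, so the $q$'s are isolated. A clopen neighborhood of $p_\alpha$ in $U_\alpha$ has compact complement in $U_\alpha$ consisting of isolated points, so this complement is finite.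

The bound on the support serves the cardinality question. The full power $T^I$ would give weight $\aleph_m$ but $2^{\aleph_m}$ points. The set of all finitely supported $x$ is not closed in $T^I$, since every $x\in T^I$ is a limit of its finite truncations.

**Lemma 11 (finite dependence).** Let $u$ be a locally constant function on $U_s$. There is a finite $F\subset I$ such that $u([x])=u([y])$ whenever $x,y\in E_s$ agree on $F$.

*Proof.* The pullback of $u$ to $E_s$ is locally constant, and $E_s$ is compact. So $E_s$ is covered by finitely many sets of the form $E_s\cap Z$, with $Z\subset T^I$ a cylinder prescribing finitely many coordinates, on each of which the pullback is constant. Let $F$ be the union of the finite sets of coordinates involved. If $x,y\in E_s$ agree on $F$ and $x\in Z$, then $y\in Z$, so $u([x])=u([y])$. $\square$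

## Two factors on $\aleph_2$ points

Take $G=\mathbf F_2$ and $m=2$, so $I=\omega_2$ and supports have size at most $3$. On $U_\alpha\cap U_\beta$ put
$$f_{\alpha\beta}([x])=x_\alpha+x_\beta\in\mathbf F_2 .$$
This is invariant under the action, which adds $1$ to every label; it is locally constant; and $f_{\alpha\beta}+f_{\beta\gamma}=f_{\alpha\gamma}$. So $f$ is a cocycle with a class $\eta\in H^1(U;\mathbf F_2)$. (It is the class of the double cover $E\to U$: over $U_\alpha$ the representative with $x_\alpha=0$ is a section, and the sections over $U_\alpha$ and $U_\beta$ differ by $x_\alpha+x_\beta$.)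

By Fact 5, $\eta^2$ is represented by $(x_\alpha+x_\beta)(x_\beta+x_\gamma)$ on $U_\alpha\cap U_\beta\cap U_\gamma$. Suppose this is $\delta u$. For $\alpha<\beta$ let $F(\{\alpha,\beta\})$ be a finite set for $u_{\alpha\beta}$ as in Lemma 11. By Lemma 9 with $p=2$ there are $\alpha_0<\alpha_1<\alpha_2$, each outside the set $F$ of the other two. Label them by $t_0,t_1,t_2\in\mathbf F_2$ and let all other coordinates be $*$. By freeness $u_{\alpha_1\alpha_2}$ does not depend on $t_0$; it is a function of $(t_1,t_2)$ invariant under adding $(1,1)$, that is, a function of $t_1+t_2$. The other two functions are treated in the same way. With $a=t_0+t_1$ and $b=t_1+t_2$ we get functions $A,B,C:\mathbf F_2\to\mathbf F_2$ such that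
$$ab=A(b)+B(a+b)+C(a)\qquad\text{for all }a,b\in\mathbf F_2 .$$
A function of one variable in $\mathbf F_2$ is affine, so the right-hand side is affine in $(a,b)$. The function $ab$ is not affine: its four values add up to $1$, while the four values of an affine function on $\mathbf F_2^2$ add up to $0$. So $\eta^2\ne0$ on a space with $\aleph_2$ points, and the guess $\aleph_3$ is refuted.

The phrase "is affine" is special to three indices. The sum over all values is what generalizes.

## The parity count for $n+1$ factors

**Proof of Theorem 1.** Take $G=\mathbf F_2$ and $m=n+1$. So $I=\omega_{n+1}$, $|U|=\aleph_{n+1}$, and supports have size at most $n+2$. Let $f_{\alpha\beta}([x])=x_\alpha+x_\beta$; as before this is a cocycle, with class $\eta\in H^1(U;\mathbf F_2)$. By Fact 5, $\eta^{n+1}$ is represented by the cocycle with components $\prod_{i=0}^n(x_{\alpha_i}+x_{\alpha_{i+1}})$ on $U_{\alpha_0}\cap\dots\cap U_{\alpha_{n+1}}$. Suppose that this cocycle equals $\delta u$.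

**Step 1: find indices on which $u$ is under control.** For $s=\{\beta_0<\dots<\beta_n\}\in[I]^{n+1}$ write $u_s=u_{\beta_0\dots\beta_n}$ and let $F(s)$ be a finite set for $u_s$ as in Lemma 11. Since $|I|=\aleph_{n+1}$, Lemma 9 with $p=n+1$ gives $S=\{\alpha_0<\dots<\alpha_{n+1}\}$ with $\alpha_i\notin F(S\setminus\{\alpha_i\})$ for all $i$.

**Step 2: turn $\delta u$ into an identity of functions on a finite set.** For $t=(t_0,\dots,t_{n+1})\in\mathbf F_2^{n+2}$ let $x(t)\in X$ have $x(t)_{\alpha_i}=t_i$ and all other coordinates $*$. Its support has size $n+2$, which is allowed. Put $w_i(t)=u_{S\setminus\{\alpha_i\}}([x(t)])$. Evaluating the component $(\alpha_0,\dots,\alpha_{n+1})$ at $[x(t)]$ gives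
$$\prod_{i=0}^n(t_i+t_{i+1})=\sum_{i=0}^{n+1}w_i(t)\qquad\text{for all }t\in\mathbf F_2^{n+2}.\tag{1}$$

**Step 3: record the symmetries of $w_i$.** First, $w_i(t+(1,\dots,1))=w_i(t)$, because $[x(t+(1,\dots,1))]=[x(t)]$. Second, $w_i(t)$ does not depend on $t_i$: if $t,t'$ differ only in the $i$-th entry, then $x(t)$ and $x(t')$ both lie in $E_{S\setminus\{\alpha_i\}}$ and agree outside $\alpha_i$, hence on $F(S\setminus\{\alpha_i\})$, so Lemma 11 applies.

**Step 4: add up all values of (1).** The aim is to get $1$ on the left and $0$ on the right. Both sides are functions on $V=\mathbf F_2^{n+2}/\langle(1,\dots,1)\rangle$. The image $\bar e_i\in V$ of the $i$-th basis vector is nonzero, because $n+2\ge2$, and $w_i$ is invariant under translation by $\bar e_i$. So $V$ splits into pairs $\{v,v+\bar e_i\}$ on which $w_i$ takes equal values, and $\sum_{v\in V}w_i(v)=0$ in $\mathbf F_2$. On the other hand, $t\mapsto(d_i=t_i+t_{i+1})_{0\le i\le n}$ has kernel $\langle(1,\dots,1)\rangle$ and so gives an isomorphism $V\cong\mathbf F_2^{n+1}$ by counting dimensions. Hence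
$$\sum_V\prod_{i=0}^n(t_i+t_{i+1})=\sum_{d\in\mathbf F_2^{n+1}}d_0\cdots d_n=1,$$
the only nonzero term being $d=(1,\dots,1)$. This contradicts (1), so $\eta^{n+1}\ne0$. $\square$

**Proof of the Answer.** Let $n\ge1$ and $\eta_0=\dots=\eta_n=\eta$ on $U=U_{n+1,\mathbf F_2}$. Then $|U|=\aleph_{n+1}<\aleph_{2n+1}$, and the weight of $U$ is at most $|U|$. So the answers to (a) and (b) are yes. For every $n\ge0$, Corollary 8 shows that no smaller weight or cardinality is possible, so the weight of $U$ is exactly $\aleph_{n+1}$ and $\aleph_{n+1}$ is the minimum for both. Since $\aleph_{n+1}=\aleph_{2n+1}$ only for $n=0$, the known theorem is optimal exactly for $n=0$. $\square$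

**A picture of Step 4.** Take vertices $(i,\tau)$ with $0\le i\le n+1$ and $\tau\in\mathbf F_2$, and let a set of vertices be a simplex if its first entries are distinct. This is the join of $n+2$ copies of two points, the boundary of a cross-polytope. Its top simplices are the $t\in\mathbf F_2^{n+2}$, and adding $(1,\dots,1)$ is the antipodal map. The function $w_i$ is a function on the simplices that omit the label $i$, and each of these lies in exactly two top simplices; this is why its values cancel. For a general finite group the two points are replaced by $G$, and the count by the homology of the join.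

## From $\mathbf F_2$ to a finite group

We prove Theorem 3(1). Let $B_q=\mathbf Z[G^{q+1}]$ be the homogeneous bar resolution of $\mathbf Z$ over $\mathbf Z[G]$, with $G$ acting diagonally and $\partial$ the alternating sum of the maps omitting one entry. Recall that each $B_q$ is free over $\mathbf Z[G]$ and the augmented complex $B_*\to\mathbf Z$ is exact. So $H^*(G;M)$ is the cohomology of $C^q(G)=\operatorname{Hom}_G(B_q,M)$, the functions $c:G^{q+1}\to M$ with $c(gg_0,\dots,gg_q)=c(g_0,\dots,g_q)$.

**Step 1: define $\Phi$.** Let $U=U_{m,G}$, with the cover of Lemma 10. For $c\in C^q(G)$ put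
$$\Phi(c)_{\alpha_0\dots\alpha_q}([x])=c(x_{\alpha_0},\dots,x_{\alpha_q})\qquad([x]\in U_{\alpha_0}\cap\dots\cap U_{\alpha_q}).$$
It is well defined because $c$ is $G$-invariant, and it is locally constant because it depends on finitely many coordinates. The formulas for the differentials agree, so $\Phi$ is a cochain map, natural in $M$. If $M$ is a commutative ring, the cup product on $C^*(G)$ is $(c\cup d)(g_0,\dots,g_{p+q})=c(g_0,\dots,g_p)\,d(g_p,\dots,g_{p+q})$, the same formula as in Fact 5, so $\Phi$ is multiplicative. For $G=\mathbf F_2$ and $c(g_0,g_1)=g_0+g_1$ we get back the class $\eta$.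

**Step 2: the easy degrees.** $U$ has cardinality $\aleph_m$, hence weight at most $\aleph_m$, so $H^i(U;M)=0$ for $i>m$ by Theorem 2. So $\Phi$ is zero in degrees $>m$. In degree $0$ it sends $M$ to the constant functions, and it is injective because $U\ne\emptyset$.

**Step 3: reduce injectivity in degree $p$ to an identity on $G^{p+1}$.** Let $1\le p\le m$, let $c\in C^p(G)$ be a cocycle, and suppose $\Phi(c)=\delta u$. For $s\in[I]^p$ let $u_s$ be the component of $u$ with indices in increasing order, and let $F(s)$ be a finite set for $u_s$ as in Lemma 11. Since $|I|=\aleph_m\ge\aleph_p$, Lemma 9 gives $S=\{\alpha_0<\dots<\alpha_p\}$ with $\alpha_i\notin F(S\setminus\{\alpha_i\})$ for all $i$. For $g=(g_0,\dots,g_p)\in G^{p+1}$ let $x(g)$ have $x(g)_{\alpha_i}=g_i$ and all other coordinates $*$; its support has size $p+1\le m+1$. Changing $g_i$ changes $x(g)$ only at $\alpha_i\notin F(S\setminus\{\alpha_i\})$ and keeps it in $E_{S\setminus\{\alpha_i\}}$. So $u_{S\setminus\{\alpha_i\}}([x(g)])$ does not depend on $g_i$; write it as $v_i(g_0,\dots,\widehat{g_i},\dots,g_p)$. It is $G$-invariant, since $[x(hg)]=[x(g)]$ for $h\in G$. Evaluating $\Phi(c)=\delta u$ at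 $[x(g)]$ gives
$$c(g_0,\dots,g_p)=\sum_{i=0}^p(-1)^iv_i(g_0,\dots,\widehat{g_i},\dots,g_p).\tag{2}$$

If all the $v_i$ were the same function $v$, then (2) would say $c=\delta v$. But the $v_i$ come from different components of $u$ and may differ. The case $p=1$ is still immediate: $v_0$ and $v_1$ are invariant functions on $G$, hence constant, so $c$ is constant; the cocycle condition at $(g,g,g)$ gives $c(g,g)=0$, so $c=0$. In general we need the following lemma.

**Lemma 12.** Let $p\ge1$ and let $c\in C^p(G)$ be a cocycle satisfying (2) with $G$-invariant functions $v_0,\dots,v_p:G^p\to M$. Then $c$ is a coboundary in $C^*(G)$.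

*Proof.*

**Step A: a complex in which the $v_i$ are one cochain.** For $0\le q\le p$ let
$$K_q=\bigoplus_{0\le i_0<\dots<i_q\le p}\mathbf Z[G^{q+1}]$$
with the simplicial boundary, which omits an entry together with its label. This is the chain complex of the join of $p+1$ copies of $G$. (For $p=1$ it is the complete bipartite graph on $G\sqcup G$.) $G$ acts freely on $G^{q+1}$, so $K_q$ is a free $\mathbf Z[G]$-module. Let $v\in\operatorname{Hom}_G(K_{p-1},M)$ be $v_i$ on the summand omitting the label $i$. Let $\psi:K_*\to B_*$ be the $G$-chain map that forgets the labels. The module $K_p=\mathbf Z[G^{p+1}]$ has only one summand, and (2) says exactly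
$$c\,\psi_p=v\,\partial\quad\text{on }K_p.\tag{3}$$

**Step B: the augmented complex $K_*\to\mathbf Z$ is exact except in degree $p$.** A basis element of the augmented complex chooses, for each label $i\in\{0,\dots,p\}$, either an element of $G$ or nothing. So, up to a shift of degree by one, the augmented complex is the tensor product over $\mathbf Z$ of $p+1$ copies of the two-term complex $(\mathbf Z[G]\xrightarrow{\varepsilon}\mathbf Z)$, with $\mathbf Z[G]$ in degree $1$; the sign rule for tensor products gives $(-1)^j$ for omitting the $j$-th chosen entry, which is the simplicial sign. Since $\varepsilon$ is surjective, each factor has homology only in its top degree, namely $\ker\varepsilon$, which is a free abelian group. By the Künneth theorem the tensor product has homology only in its top degree.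

**Step C: go back from $B_*$ to $K_*$.** We construct $G$-maps $\theta_q:B_q\to K_q$ for $0\le q\le p$, commuting with $\partial$ and with the augmentations. Since $B_0$ is free and $K_0\to\mathbf Z$ is surjective, $\theta_0$ exists. Given $\theta_{q-1}$ with $1\le q\le p$, the image of $\theta_{q-1}\partial:B_q\to K_{q-1}$ consists of cycles (of augmentation $0$ if $q=1$). These are boundaries, by Step B and $q-1<p$. Since $B_q$ is free, $\theta_{q-1}\partial$ lifts through $\partial:K_q\to K_{q-1}$ to a $G$-map $\theta_q$.

The maps $\psi_q\theta_q$ and $\mathrm{id}$ on $B_q$, $q\le p$, commute with $\partial$ and the augmentations, and $B_*$ is a free resolution. So by the usual induction there are $G$-maps $h_q:B_q\to B_{q+1}$ for $0\le q\le p$, with $h_{-1}=0$, such that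
$$\psi_q\theta_q-\mathrm{id}=\partial h_q+h_{q-1}\partial .$$
Indeed, $\psi_q\theta_q-\mathrm{id}-h_{q-1}\partial$ takes values in cycles (of augmentation $0$ if $q=0$), these are boundaries, and $B_q$ is free.

**Step D: transport the identity (3).** Apply $c$ to the homotopy formula with $q=p$:
$$c=c\,\psi_p\theta_p-c\,\partial h_p-c\,h_{p-1}\partial .$$
Here $c\,\partial=0$ on $B_{p+1}$ because $c$ is a cocycle. By (3) and the chain map property, $c\,\psi_p\theta_p=v\,\partial\theta_p=v\,\theta_{p-1}\partial$. Therefore
$$c=(v\,\theta_{p-1}-c\,h_{p-1})\,\partial ,$$
and $v\theta_{p-1}-c\,h_{p-1}$ is a $G$-map $B_{p-1}\to M$. So $c$ is a coboundary. $\square$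

**Step 4: conclude.** By Step 3 and Lemma 12, a cocycle $c$ of degree $p$ with $1\le p\le m$ whose image is zero in $H^p(U;M)$ is zero in $H^p(G;M)$. So $\Phi$ is injective in degrees $\le m$. With Steps 1 and 2 this proves Theorem 3(1). $\square$

## Polynomial relations, and $\aleph_\omega$

**Proof of Theorem 3(2).** (iii)$\Rightarrow$(i): if all homogeneous components of $P$ have degree $>m$, then $P(\eta_1,\dots,\eta_r)$ is a sum of elements of $H^i(U;\mathbf F_2)$ with $i>m$, and these groups are zero by Theorem 2.

(i)$\Rightarrow$(ii): cardinality $\le\aleph_m$ implies weight $\le\aleph_m$.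

(ii)$\Rightarrow$(iii): take $G=\mathbf F_2^r$ and recall that $H^*(G;\mathbf F_2)=\mathbf F_2[x_1,\dots,x_r]$ with every $x_j$ of degree $1$. Let $U=U_{m,G}$, which has cardinality $\aleph_m$, and $\eta_j=\Phi(x_j)$. Since $\Phi$ is a ring homomorphism, $P(\eta_1,\dots,\eta_r)=\Phi(P)$. It respects degrees and is injective in degrees $\le m$. So $\Phi(P)=0$ forces every component of $P$ of degree $\le m$ to vanish. $\square$

In particular, with $r=m=n+1$ we get linearly independent classes $\eta_0,\dots,\eta_n$ on a $U$ of cardinality $\aleph_{n+1}$ such that all monomials of degree $\le n+1$ in them are linearly independent. So the factors in the Answer may be taken equal, or distinct and as independent as Theorem 2 allows.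

**Proof of Theorem 3(3).** Let $U=\bigsqcup_{k\ge1}U_{k,\mathbf F_2^k}$. Its cardinality is $\sup_k\aleph_k=\aleph_\omega$. It is locally compact and Hausdorff, has a base of compact open sets, and is not compact because it has infinitely many nonempty open pieces. So it is locally profinite. In each degree, $H^i(U;\mathbf F_2)=\prod_kH^i(U_{k,\mathbf F_2^k};\mathbf F_2)$, compatibly with products. Let $\eta_j\in H^1(U;\mathbf F_2)$ have $k$-th component $\Phi(x_j)$ for $k\ge j$ and $0$ for $k<j$.

Let $P\ne0$ be a polynomial of degree $d$ in $x_1,\dots,x_r$, and choose $k\ge\max(d,r,1)$. In the $k$-th factor all of $\eta_1,\dots,\eta_r$ have components $\Phi(x_1),\dots,\Phi(x_r)$, so the image of $P$ there is $\Phi(P)$ for $G=\mathbf F_2^k$ and $m=k$. Since $d\le k$, it is nonzero by part 1. So the map from $\mathbf F_2[x_1,x_2,\dots]$ is injective.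

Conversely, if $U$ is any locally profinite set of weight $<\aleph_\omega$, its weight is $\le\aleph_m$ for some $m<\omega$, and all products of $m+1$ classes in $H^1(U;\mathbf F_2)$ lie in $H^{m+1}(U;\mathbf F_2)=0$ by Theorem 2. $\square$
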